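# A noetherian affine PI Hopf algebra whose antipode has infinite order

Throughout, $k$ is a field and all algebras are $k$-algebras. We write $\Delta h=\sum h_1\otimes h_2$ for coproducts, $\epsilon$ for counits, $S$ for antipodes, and
$$\{p,q\}=pq+qp,\qquad [p,q]=pq-qp .$$

## 1. Commutative Hopf algebras, where $S^2=\mathrm{id}$

Let $A$ be a Hopf algebra. On $\operatorname{Hom}_k(A,A)$ the **convolution product** is $(f*g)(a)=\sum f(a_1)g(a_2)$. It is associative with unit $\eta\epsilon$, the map $a\mapsto\epsilon(a)1$. The antipode is the two-sided convolution inverse of $\mathrm{id}_A$: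
$$\sum S(a_1)a_2=\epsilon(a)1=\sum a_1S(a_2).$$
Recall that $S$ reverses products, $S(ab)=S(b)S(a)$, and that a bialgebra map between Hopf algebras commutes with antipodes.

**Proposition 1.** If $A$ is commutative, then $S^2=\mathrm{id}_A$.

**Proof.** We show that $S^2$ is a convolution inverse of $S$. Since $S$ reverses products,
$$(S*S^2)(a)=\sum S(a_1)\,S(S(a_2))=S\Big(\sum S(a_2)a_1\Big).$$
By commutativity the argument of $S$ is $\sum a_1S(a_2)=\epsilon(a)1$, so $S*S^2=\eta\epsilon$. Therefore $\mathrm{id}=\mathrm{id}*(S*S^2)=(\mathrm{id}*S)*S^2=S^2$. $\blacksquare$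

Commutativity was used once, to exchange $S(a_2)$ and $a_1$. What happens if $A$ is only close to commutative? The notion of "close" used here is the following. A Hopf algebra is **noetherian** if it is left and right noetherian as a ring, **affine** if it is finitely generated as an algebra, and **PI** if it satisfies a polynomial identity, that is, if some nonzero polynomial in noncommuting variables vanishes under all substitutions from $A$. Commutative algebras are PI via $XY-YX$. By the Amitsur–Levitzki theorem, $M_N(C)$ with $C$ commutative satisfies the standard identity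
$$s_{2N}(X_1,\dots,X_{2N})=\sum_{\sigma}\operatorname{sgn}(\sigma)X_{\sigma(1)}\cdots X_{\sigma(2N)} .$$
A free algebra on two generators is not PI.

The identity $S^2=\mathrm{id}$ is already lost in a very small case.

**Example 2.** Let $\operatorname{char}k\neq2$. Let $A$ be generated by $g^{\pm1},x$ with $gx=-xg$ and $x^2=0$. It has basis $g^i,\ xg^i$ $(i\in\mathbb Z)$, so it is a free module of rank $2$ over the commutative algebra $k[g^{\pm1}]$. Put $\Delta g=g\otimes g$, $\Delta x=x\otimes1+g\otimes x$, $\epsilon(x)=0$. The relations are respected: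
$$\{\Delta g,\Delta x\}=\{g,x\}\otimes g+g^2\otimes\{g,x\}=0,\qquad (\Delta x)^2=x^2\otimes1+\{x,g\}\otimes x+g^2\otimes x^2=0 .$$
(Lemma 4 below supplies the antipode.) From $S(x)+S(g)x=0$ we get $S(x)=-g^{-1}x$. Hence $S^2(x)=-S(x)S(g^{-1})=g^{-1}xg=-x$. So $S$ has order $4$.

The question, posed in Kenneth A. Brown, James J. Zhang, "Dualising complexes and twisted Hochschild (co)homology for noetherian Hopf algebras", arXiv:math/0603732 (2006), is this: *if $A$ is a noetherian affine PI Hopf algebra, does its antipode have finite order?* That is, is there always an $n\ge1$ with $S^n=\mathrm{id}_A$? Two facts are known. (i) By a theorem of Skryabin, the antipode of a noetherian affine PI Hopf algebra is bijective. (ii) If in addition $A$ has finite global dimension, then some power of $S$ is an **inner** automorphism, that is, of the form $z\mapsto wzw^{-1}$ for a unit $w$.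

The answer is **no**. Over every field of characteristic $0$ there is a noetherian affine PI Hopf algebra, even one that is a finitely generated left and right module over a commutative affine Hopf subalgebra, whose antipode has infinite order. In suitable examples no positive power of the antipode is even inner.

From now on $\operatorname{char}k=0$.

## 2. Smash products with tensor algebras, and antipodes from a grading

Let $H$ be a Hopf algebra and $V$ a left $H$-module. Then $H$ acts on $T(V)$ through iterated coproducts, for example $h\cdot(v\otimes w)=\sum (h_1\cdot v)\otimes (h_2\cdot w)$. The **smash product** $T(V)\#H$ is the vector space $T(V)\otimes H$ with product $(t\otimes h)(t'\otimes h')=\sum t(h_1\cdot t')\otimes h_2h'$. Inside it,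
$$hv=\sum(h_1\cdot v)\,h_2\qquad(h\in H,\ v\in V). \tag{1}$$
For $H=k[g^{\pm1}]$ and $V=kx$ with $g\cdot x=-x$, relation (1) with $h=g$ reads $gx=-xg$. Dividing by $x^2$ gives Example 2.

**Lemma 3.** (a) $T(V)\#H$ is presented by $H$, $V$ and the relations (1). So an algebra map $T(V)\#H\to B$ is the same as an algebra map $f:H\to B$ and a linear map $f':V\to B$ with $f(h)f'(v)=\sum f'(h_1\cdot v)f(h_2)$.
(b) Given any such $f,f'$, not yet assumed compatible, the set of $h$ satisfying this equation for all $v\in V$ is a subalgebra of $H$. If it contains an invertible grouplike element $D$ (so $\Delta D=D\otimes D$), it contains $D^{-1}$.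

**Proof.** (a) Let $P$ be the algebra so presented. Using (1) to move elements of $H$ to the right, we see that $t\otimes h\mapsto th$ maps $T(V)\otimes H$ onto $P$. The composite $T(V)\otimes H\to P\to T(V)\#H$ is bijective, so $P\to T(V)\#H$ is bijective.

(b) If $g,h$ lie in the set, then $f(gh)f'(v)=f(g)\sum f'(h_1\cdot v)f(h_2)=\sum f'(g_1h_1\cdot v)f(g_2h_2)$, so $gh$ lies in it. Clearly it contains $1$ and is closed under linear combinations. For $D$ the equation is $f(D)f'(v)=f'(D\cdot v)f(D)$. Replacing $v$ by $D^{-1}\cdot v$ and multiplying by $f(D)^{-1}$ on both sides gives $f'(D^{-1}\cdot v)f(D)^{-1}=f(D)^{-1}f'(v)$. $\blacksquare$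

**Lemma 4.** Let $U=\bigoplus_{m\ge0}U[m]$ be a bialgebra that is graded as an algebra, with $\Delta(U[m])\subseteq\bigoplus_iU[i]\otimes U[m-i]$ and $\epsilon(U[m])=0$ for $m\geq1$. If the sub-bialgebra $H=U[0]$ is a Hopf algebra, so is $U$.

**Proof.** Let $\pi:U\to H$ be the projection and $\iota:H\to U$ the inclusion; both are bialgebra maps. Put $j=\iota\pi$, $T=\iota S_H\pi$, $n=\mathrm{id}-j$. Then $j*T=\iota(\mathrm{id}_H*S_H)\pi=\eta\epsilon$ and likewise $T*j=\eta\epsilon$, so
$$\mathrm{id}*T=\eta\epsilon+n*T,\qquad T*\mathrm{id}=\eta\epsilon+T*n .$$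
Let $f$ be $n*T$ or $T*n$. Since $n(U[0])=0$ and $\Delta(U[0])\subseteq U[0]\otimes U[0]$, the map $f$ vanishes on $U[0]$. If $i<m$, the $m$-fold coproduct of $z\in U[i]$ lies in a sum of spaces $U[i_1]\otimes\cdots\otimes U[i_m]$ with $\sum i_j=i<m$, so some $i_j$ is $0$; hence $f^{*m}(z)=0$. Thus $\sum_m(-1)^mf^{*m}$ is a finite sum on each $U[i]$, and it is a two-sided convolution inverse of $\eta\epsilon+f$. It follows that $\mathrm{id}$ has the right inverse $T*(\eta\epsilon+n*T)^{-1}$ and the left inverse $(\eta\epsilon+T*n)^{-1}*T$. These coincide and give the antipode. $\blacksquare$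

## 3. One grouplike element with a Jordan block, and where it fails

In Example 2, $S^2$ acts on $x$ as conjugation by $g^{-1}$. A sensible way to get infinite order is therefore to let $g$ act by a Jordan block. Let $V$ have basis $x,y$, let $c\in k^\times$, and impose
$$gy=-yg,\quad gx=-(x+cy)g,\qquad \Delta z=z\otimes1+g\otimes z\quad(z\in V).$$
As in Example 2, $S^2(z)=g^{-1}zg$ for $z\in V$. So $S^2(y)=-y$. Conjugating $gxg^{-1}=-x-cy$ back gives $g^{-1}xg=-x-c\,g^{-1}yg=-x+cy$. Hence $S^4(x)=x-2cy$ and $S^{4m}(x)=x-2mc\,y$, which is never $x$ if $y\ne0$. The unipotent part produces infinite order.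

The smash product $T(V)\#k[g^{\pm1}]$ contains a free algebra on two generators, so it is not PI. To make it finite over $k[g^{\pm1}]$ we want quadratic relations that reorder $x,y$ and shorten $x^2$ and $y^2$. Which ones are compatible with $\Delta$? Suppose a graded bialgebra $B$ as above has $B[1]=V\otimes k[g^{\pm1}]$ and a relation $r=0$ with $r$ a combination of $x^2,xy,yx,y^2$. Then the component of $\Delta(r)$ in $B[1]\otimes B[1]$ is zero. For a product $zw$ this component is $zg\otimes w+gw\otimes z$, which gives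
$$\begin{aligned} x^2&:\ -c\,yg\otimes x, & xy&:\ xg\otimes y-yg\otimes x,\\ yx&:\ yg\otimes x-xg\otimes y-c\,yg\otimes y, & y^2&:\ 0 .\end{aligned}$$
In a combination with coefficients $p,q,r',t$ of $x^2,xy,yx,y^2$, the vanishing of the $xg\otimes y$ term forces $q=r'$. Then the $yg\otimes x$ term forces $p=0$, and the $yg\otimes y$ term forces $r'=0$. *Only $y^2=0$ is available.* The natural relation $\{x,y\}=0$ fails because of the term $-c\,yg\otimes y$, and the only possible correction, a multiple of $y^2$, contributes nothing in degree $(1,1)$.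

One can try to cancel $-c\,yg\otimes y$ by enlarging $\Delta x$. Add to $H$ a primitive element $s$ ($\Delta s=s\otimes1+1\otimes s$) commuting with $g$, with $[s,x]=\beta x$ and $[s,y]=\beta y$, and put $\Delta x=x\otimes1+g\otimes x+gs\otimes y$. The $(1,1)$-component of $\{\Delta x,\Delta y\}$ gains $(gsy+ygs)\otimes y=g[s,y]\otimes y=\beta gy\otimes y=-\beta\,yg\otimes y$ and becomes
$$-(c+\beta)\,yg\otimes y .$$
So $\beta=-c$ removes the obstruction. But $S^2$ changes too. The antipode axiom gives $S(y)=-g^{-1}y$ and $S(x)=-g^{-1}x+sg^{-1}y$. Moreover $S(g^{-1}y)=S(y)g=-g^{-1}yg=y$. Therefore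
$$S^2(x)=-S(x)g+S(g^{-1}y)S(s)=g^{-1}xg-s\,g^{-1}yg-ys=(-x+cy)+sy-(sy-\beta y)=-x+(c+\beta)y .$$
With one grouplike element, the obstruction to the relation $\{x,y\}=0$ and the Jordan shift in $S^2$ are the same number $c+\beta$. Removing one removes the other.

## 4. Replacing the grouplike element by a $2\times2$ matrix

The term $yg\otimes y$ could not be matched because $y^2=0$. With two elements $y_1,y_2$ that anticommute, $y_1y_2$ may be nonzero, and a relation $\{x_a,y_b\}=-\mu\,y_ay_b$ has something to contribute in degree $(1,1)$. To have the $y$'s mixed by the coproduct we replace $g$ by the coordinate matrix $u=(u_{ab})$ of $GL_2$.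

**Convention.** Indices lie in $\{1,2\}$; an index that is repeated on the right side of an equation and does not occur on its left is summed. In displays with terms like $u_{ac}\otimes y_c$, repeated $c,d,j$ are summed.

Try
$$\{u_{ab},y_l\}=0,\quad \{u_{ab},x_l\}=y_au_{lb}-\lambda y_lu_{ab},\quad [s,v]=\beta v\ \ (v\in V),$$
$$\Delta y_a=y_a\otimes1+u_{ac}\otimes y_c,\qquad \Delta x_a=x_a\otimes1+u_{ac}\otimes x_c+u_{ac}s\otimes y_c,$$
with $\{y_a,y_b\}=0$ and $\{x_a,y_b\}=-\mu\,y_ay_b$. The $(1,1)$-component of $\{\Delta x_a,\Delta y_b\}+\mu\,\Delta(y_a)\Delta(y_b)$ is the sum of three contributions: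

* $\{x_a,u_{bd}\}\otimes y_d=(y_bu_{ad}-\lambda y_au_{bd})\otimes y_d$;
* $\{u_{ad}s,y_b\}\otimes y_d=u_{ad}[s,y_b]\otimes y_d=-\beta\,y_bu_{ad}\otimes y_d$;
* $\mu\,(y_au_{bd}+u_{ad}y_b)\otimes y_d=\mu\,(y_au_{bd}-y_bu_{ad})\otimes y_d$.

The terms $\{u_{ac},y_b\}\otimes x_c$ vanish. In total we get
$$\big[(1-\beta-\mu)\,y_bu_{ad}+(\mu-\lambda)\,y_au_{bd}\big]\otimes y_d .$$
It vanishes if $\mu=\lambda$ and $\beta=1-\lambda$. If $y_1,y_2$ are free over $H$, these conditions are also necessary, by taking $a\neq b$. With a single index we would have $c=\lambda-1$ in the notation of Section 3, and $\beta=1-\lambda$ is exactly the condition $c+\beta=0$ that killed the shift there. With two indices the shift will turn out to be $2-\lambda-\beta=1$, where $2=\sum v_{cd}u_{dc}$ is the trace of the $2\times2$ identity matrix. So the shift survives.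

The element $s$ provides the free parameter: without it, $\beta=0$ and $\lambda=1$ is forced. The parameter will decide whether a power of $S$ is inner.

## 5. The algebra $U_\lambda$ and the two theorems

Let $\lambda\in k$ be arbitrary and put $\beta:=1-\lambda$.

**The Hopf algebra $H$.** Let $H=\mathcal O(GL_2)[s]=k[u_{ab}][D^{-1}][s]$ with $D=u_{11}u_{22}-u_{12}u_{21}$,
$$\Delta u_{ab}=\sum_cu_{ac}\otimes u_{cb},\qquad \Delta s=s\otimes1+1\otimes s .$$
With $v=(v_{ab})=u^{-1}$, the antipode of $H$ is $S(u_{ab})=v_{ab}$, $S(s)=-s$. The element $D$ is grouplike.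

**The $H$-module $V$.** Let $V$ have basis $x_1,x_2,y_1,y_2$. Define operators by $\varepsilon x_a=y_a$, $\varepsilon y_a=0$, $E_{ab}x_l=\delta_{bl}x_a$, $E_{ab}y_l=\delta_{bl}y_a$. Each $E_{ab}$ commutes with $\varepsilon$, and $\varepsilon^2=0$. Put
$$\rho(u_{ab})=-\delta_{ab}(1+\lambda\varepsilon)+\varepsilon E_{ab},\qquad\rho(s)=\beta .$$
The $E_{ab}$ do not commute with each other, but they enter only through $\varepsilon E_{ab}$, and $\varepsilon E_{ab}\,\varepsilon E_{cd}=\varepsilon^2E_{ab}E_{cd}=0$. So the operators $\rho(u_{ab}),\rho(s)$ commute. Since $E_{11}+E_{22}=1$ on $V$,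
$$\rho(D)=\big(1+\lambda\varepsilon-\varepsilon E_{11}\big)\big(1+\lambda\varepsilon-\varepsilon E_{22}\big)-\varepsilon E_{12}\,\varepsilon E_{21}=(1+\lambda\varepsilon)^2-\varepsilon(E_{11}+E_{22})(1+\lambda\varepsilon)=1+(2\lambda-1)\varepsilon ,$$
which is invertible. As $H$ is a localized polynomial ring, $\rho$ extends to $H$, and $V$ is an $H$-module.

**The algebra $U=U_\lambda$.** It is the quotient of $T(V)\#H$ by the ideal generated by
$$\{y_a,y_b\}=0, \tag{R3}$$
$$\{x_a,y_b\}=-\lambda\,y_ay_b, \tag{R4}$$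
$$\{x_a,x_b\}=\beta\,(y_ax_b+y_bx_a). \tag{R5}$$
For $a=b$, as $2$ is invertible, these contain $y_a^2=0$ and $x_a^2=\beta y_ax_a$. Relation (1) for $h=u_{ab}$ reads $u_{ab}v=\sum_c(\rho(u_{ac})v)u_{cb}$. We have $\rho(u_{ac})y_l=-\delta_{ac}y_l$ and $\rho(u_{ac})x_l=-\delta_{ac}(x_l+\lambda y_l)+\delta_{cl}y_a$. So (1) for $h=u_{ab}$ and $h=s$ says
$$\{u_{ab},y_l\}=0,\qquad[s,y_l]=\beta y_l, \tag{R1}$$
$$\{u_{ab},x_l\}=y_au_{lb}-\lambda y_lu_{ab},\qquad [s,x_l]=\beta x_l. \tag{R2}$$
By Lemma 3(b), (R1) and (R2) imply all relations (1): they give (1) on the subalgebra generated by the $u_{ab}$ and $s$, which contains the grouplike $D$, and hence also for $D^{-1}$. From (1) with $h=D$,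
$$Dy_a=y_aD,\qquad Dx_a=\big(x_a+(2\lambda-1)y_a\big)D. \tag{2}$$

**Theorem A.** $U_\lambda$ is a Hopf algebra with $H$ as a Hopf subalgebra and
$$\Delta y_a=y_a\otimes1+\sum_cu_{ac}\otimes y_c,\qquad \Delta x_a=x_a\otimes1+\sum_cu_{ac}\otimes x_c+\sum_cu_{ac}s\otimes y_c,\qquad\epsilon(x_a)=\epsilon(y_a)=0 .$$
It is affine, left and right noetherian, PI, and finitely generated as a left and as a right $H$-module. Its antipode satisfies $S^2|_H=\mathrm{id}$, $S^2(y_a)=-y_a$, $S^2(x_a)=-x_a-y_a$. Hence $S^{4m}(x_a)=x_a+2m\,y_a$ for all $m\ge1$, with $y_a\ne0$. So $S$ has infinite order.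

**Theorem B.** For $U_\lambda$, some power $S^r$ with $r\ge1$ is inner if and only if $\lambda\in\mathbb Q\setminus\{\frac12\}$. In particular:

* For $\lambda=1$, $S^4$ is conjugation by the grouplike $D^2$, yet $S$ has infinite order.
* For $\lambda=\frac12$, no positive power of $S$ is inner. So the hypothesis of finite global dimension in known result (ii) cannot be omitted.

## 6. $U_\lambda$ is graded and finite over $H$

**Step 1 (nothing collapses in degrees $0$ and $1$).** We need to know that $y_a\neq0$ in $U$. Give $H$ degree $0$ and $V$ degree $1$. Then $T(V)\#H$ is graded with degree-$m$ part $V^{\otimes m}\otimes H$. The relations (R3)–(R5) are homogeneous of degree $2$, so the ideal they generate lives in degrees $\ge2$. Hence $U=\bigoplus_{m\ge0}U[m]$ with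
$$U[0]=H,\qquad U[1]=V\otimes H, \tag{3}$$
and $U[1]$ is a free right $H$-module on $x_1,x_2,y_1,y_2$. In particular $y_a\neq0$.

**Step 2 (elements of $H$ move to either side).** This makes left and right module generation equivalent. By (1), $HV\subseteq VH$. Conversely, (R1) and (R2) give
$$y_lu_{ab}=-u_{ab}y_l,\qquad x_lu_{ab}=-u_{ab}x_l+y_au_{lb}-\lambda y_lu_{ab}=-u_{ab}x_l-u_{lb}y_a+\lambda u_{ab}y_l, \tag{4}$$
$$x_ls=(s-\beta)x_l,\qquad y_ls=(s-\beta)y_l .$$
Multiplying (2) by $D^{-1}$ on both sides gives $y_aD^{-1}=D^{-1}y_a$ and $x_aD^{-1}=D^{-1}(x_a+(2\lambda-1)y_a)$. So $Vh\subseteq HV$ for all generators $h$ of $H$. If it holds for $g$ and $h$, then $Vgh\subseteq HVh\subseteq HV$. Thus $VH\subseteq HV$, and $U=\sum_mV^mH=\sum_mHV^m$, where $V^m$ is the span in $U$ of products of $m$ elements of $V$.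

**Step 3 (sixteen monomials suffice).** The aim is to bound the words in $V$. Order the letters $y_1<y_2<x_1<x_2$ and rewrite by (R3)–(R5):
$$y_2y_1\to-y_1y_2,\quad y_a^2\to0,\quad x_ay_b\to-y_bx_a-\lambda y_ay_b,$$
$$x_2x_1\to-x_1x_2+\beta(y_1x_2+y_2x_1),\quad x_a^2\to\beta y_ax_a .$$
Each rule replaces a word by a combination of words of the same length that have fewer $x$'s, or the same number of $x$'s and fewer inversions (pairs of letters in the wrong order). So the rewriting terminates. A word to which no rule applies has no adjacent pair $zw$ with $z\ge w$, so it is strictly increasing. Therefore $V^m$ is spanned by the ordered square-free monomials of length $m$. There are $2^4=16$ of them in all, and $V^m=0$ for $m>4$. By Step 2, these $16$ elements generate $U$ as a right and as a left $H$-module. (We do not need them to be independent.)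

**Step 4 (affine, noetherian, PI).** We read off the ring-theoretic claims.

*Affine:* $U$ is generated by $H$, which is affine, and the finite-dimensional $V$.

*Noetherian:* $H$ is a localization of a polynomial ring in five variables, so it is noetherian, and $U$ is a noetherian module over $H$ on either side. Right ideals of $U$ are right $H$-submodules, and similarly on the left, so $U$ is right and left noetherian.

*PI:* Write $U\cong H^N/K$ as a right $H$-module, with $N=16$. Left multiplication embeds $U$ in $\operatorname{End}_H(H^N/K)$; it is injective because $1\in U$. Every endomorphism of $H^N/K$ lifts to a matrix, since $H^N$ is free. So $\operatorname{End}_H(H^N/K)$ is a homomorphic image of the subring $\{X\in M_N(H):XK\subseteq K\}$ of $M_N(H)$. Since $H$ is commutative, $M_N(H)$ satisfies $s_{2N}$ by Amitsur–Levitzki, and hence so does $U$.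

## 7. The coproduct respects the relations

Define $\Delta$ on $H$ as usual and on $V$ by the formulas of Theorem A, with values in $U\otimes U$, which carries the ordinary product $(p\otimes q)(p'\otimes q')=pp'\otimes qq'$ (no signs). Two rules do all the bookkeeping:
$$\{p\otimes q,p'\otimes q'\}=\{p,p'\}\otimes qq'\ \text{ if } qq'=q'q,\qquad =pp'\otimes\{q,q'\}\ \text{ if } pp'=p'p . \tag{5}$$

**Step 5 (smash relations).** The aim is to extend $\Delta$ to $T(V)\#H$. By Lemma 3 it suffices to check (R1) and (R2).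

*(R1).* We have $\{\Delta u_{ab},\Delta y_l\}=\{u_{ac},y_l\}\otimes u_{cb}+u_{ac}u_{lj}\otimes\{u_{cb},y_j\}=0$, and $[\Delta s,\Delta y_l]=[s,y_l]\otimes1+u_{lc}\otimes[s,y_c]=\beta\,\Delta y_l$.

*(R2).* Since $\{u_{cb},y_j\}=0$,
$$\begin{aligned}\{\Delta u_{ab},\Delta x_l\}&=\{u_{ac},x_l\}\otimes u_{cb}+u_{ac}u_{lj}\otimes\{u_{cb},x_j\}+u_{ac}u_{lj}s\otimes\{u_{cb},y_j\}\\&=(y_au_{lc}-\lambda y_lu_{ac})\otimes u_{cb}+u_{ac}u_{lj}\otimes(y_cu_{jb}-\lambda y_ju_{cb}).\end{aligned}$$
On the other side,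
$$\Delta(y_a)\Delta(u_{lb})-\lambda\Delta(y_l)\Delta(u_{ab})=(y_au_{lc}-\lambda y_lu_{ac})\otimes u_{cb}+(u_{ad}u_{lc}-\lambda u_{ld}u_{ac})\otimes y_du_{cb}.$$
Renaming $c\to d,\ j\to c$ in $u_{ac}u_{lj}\otimes y_cu_{jb}$, and $j\to d$ in $u_{ac}u_{lj}\otimes y_ju_{cb}$, we see that the two agree. Finally, $[\Delta s,\Delta x_l]=\beta x_l\otimes1+\beta u_{lj}\otimes x_j+\beta u_{lj}s\otimes y_j=\beta\,\Delta x_l$.

So $u_{ab}$ and $s$ lie in the set of Lemma 3(b) for the pair $\Delta|_H,\Delta|_V$. Hence so does the subalgebra they generate, which contains $D$, and so does $D^{-1}$; the set is all of $H$. By Lemma 3(a), $\Delta$ is an algebra map on $T(V)\#H$.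

**Step 6 (relation (R3)).** From here on the aim is to pass to the quotient $U$. By (5),
$$\{\Delta y_a,\Delta y_b\}=\{y_a,y_b\}\otimes1+\{y_a,u_{bd}\}\otimes y_d+\{u_{ac},y_b\}\otimes y_c+u_{ac}u_{bd}\otimes\{y_c,y_d\}=0 .$$

**Step 7 (relation (R4)).** This is the relation for which the constants were chosen in Section 4. The terms of $\{\Delta x_a,\Delta y_b\}$ are:

* $\{x_a,y_b\}\otimes1=-\lambda y_ay_b\otimes1$;
* $\{x_a,u_{bd}\}\otimes y_d=(y_bu_{ad}-\lambda y_au_{bd})\otimes y_d$;
* $\{u_{ac},y_b\}\otimes x_c=0$;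
* $u_{ac}u_{bd}\otimes\{x_c,y_d\}=-\lambda u_{ac}u_{bd}\otimes y_cy_d$;
* $(u_{ac}sy_b+y_bu_{ac}s)\otimes y_c=u_{ac}[s,y_b]\otimes y_c=-\beta y_bu_{ac}\otimes y_c$, using $y_bu_{ac}=-u_{ac}y_b$ twice;
* $u_{ac}u_{bd}s\otimes\{y_c,y_d\}=0$.

Since $1-\beta=\lambda$, the sum is
$$-\lambda\big[y_ay_b\otimes1+(y_au_{bd}-y_bu_{ad})\otimes y_d+u_{ac}u_{bd}\otimes y_cy_d\big].$$
The bracket is $\Delta(y_a)\Delta(y_b)=y_ay_b\otimes1+y_au_{bd}\otimes y_d+u_{ac}y_b\otimes y_c+u_{ac}u_{bd}\otimes y_cy_d$, because $u_{ac}y_b=-y_bu_{ac}$.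

**Step 8 (relation (R5)).** This is the last relation. First note
$$\{x_a,u_{bd}\}+\{x_b,u_{ad}\}=(y_bu_{ad}-\lambda y_au_{bd})+(y_au_{bd}-\lambda y_bu_{ad})=\beta\,(y_au_{bd}+y_bu_{ad}). \tag{6}$$
The terms of $\{\Delta x_a,\Delta x_b\}$ are:

* $\{x_a,x_b\}\otimes1=\beta(y_ax_b+y_bx_a)\otimes1$;
* $(\{x_a,u_{bd}\}+\{x_b,u_{ad}\})\otimes x_d=\beta(y_au_{bd}+y_bu_{ad})\otimes x_d$ by (6);
* $(x_au_{bd}s+u_{bd}sx_a)\otimes y_d$ plus the same with $a\leftrightarrow b$. As $sx_a=x_as+\beta x_a$, we have $x_au_{bd}s+u_{bd}sx_a=\{x_a,u_{bd}\}s+\beta u_{bd}x_a$. By (6) the total is $\beta(y_au_{bd}+y_bu_{ad})s\otimes y_d+\beta(u_{bd}x_a+u_{ad}x_b)\otimes y_d$;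
* $u_{ac}u_{bd}\otimes\{x_c,x_d\}=\beta u_{ac}u_{bd}\otimes(y_cx_d+y_dx_c)$;
* $u_{ac}u_{bd}s\otimes(\{x_c,y_d\}+\{x_d,y_c\})=-\lambda u_{ac}u_{bd}s\otimes\{y_c,y_d\}=0$;
* $u_{ac}u_{bd}s^2\otimes\{y_c,y_d\}=0$.

On the other side,
$$\Delta(y_a)\Delta(x_b)=y_ax_b\otimes1+y_au_{bd}\otimes x_d+y_au_{bd}s\otimes y_d+u_{ac}x_b\otimes y_c+u_{ac}u_{bd}\otimes y_cx_d+u_{ac}u_{bd}s\otimes y_cy_d .$$
Add the version with $a\leftrightarrow b$. After renaming, the fifth terms combine to $u_{ac}u_{bd}\otimes(y_cx_d+y_dx_c)$, and the sixth terms to $u_{ac}u_{bd}s\otimes\{y_c,y_d\}=0$. Multiplying by $\beta$ gives exactly the sum of the list. So $\Delta:U\to U\otimes U$ is a well-defined algebra map.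

**Step 9 ($U$ is a graded Hopf algebra).** We check the remaining axioms. Extending $\epsilon$ by $\epsilon(V)=0$ respects all relations, since in (1) and (R3)–(R5) every term contains a factor from $V$. The maps $(\Delta\otimes1)\Delta$ and $(1\otimes\Delta)\Delta$ are algebra maps, so it suffices to compare them on generators. On $H$ they agree. On $y_a$ both give $y_a\otimes1\otimes1+u_{ac}\otimes y_c\otimes1+u_{ad}\otimes u_{dc}\otimes y_c$. On $x_a$ both give
$$x_a\otimes1\otimes1+u_{ac}\otimes x_c\otimes1+u_{ac}s\otimes y_c\otimes1+u_{ad}\otimes u_{dc}\otimes x_c+u_{ad}s\otimes u_{dc}\otimes y_c+u_{ad}\otimes u_{dc}s\otimes y_c .$$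
In $(\Delta\otimes1)\Delta x_a$ the last two terms come from $\Delta(u_{ac}s)\otimes y_c$. In $(1\otimes\Delta)\Delta x_a$ they come from $u_{ac}s\otimes\Delta y_c$ and $u_{ac}\otimes\Delta x_c$ respectively. The counit axioms hold on generators, because $\epsilon(u_{ac})=\delta_{ac}$ and $\epsilon(s)=0$. As $\Delta$ maps the homogeneous generators to homogeneous elements, $\Delta(U[m])\subseteq\bigoplus_iU[i]\otimes U[m-i]$. Lemma 4 applies with $U[0]=H$: $U$ is a Hopf algebra, $H$ is a Hopf subalgebra, and $S|_H=S_H$.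

## 8. The Jordan shift in $S^2$

**Step 10 ($S$ on generators).** We compute $S$ from its axiom. Put $X_a=\sum_cv_{ac}x_c$ and $Y_a=\sum_cv_{ac}y_c$. Applying $\sum S(z_1)z_2=\epsilon(z)$ to $z=y_a$ gives $S(y_a)+v_{ac}y_c=0$. Applying it to $z=x_a$ gives $S(x_a)+v_{ac}x_c+S(u_{ac}s)y_c=0$ with $S(u_{ac}s)=-sv_{ac}$. So
$$S(y_a)=-Y_a,\qquad S(x_a)=-X_a+sY_a .$$
On the commutative $H$ we have $S^2=\mathrm{id}$ by Proposition 1; in particular $S(v_{ac})=u_{ac}$.

**Step 11 ($S^2$ on $y_a$).** The aim is the sign $-1$. By (R1) and commutativity of $H$,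
$$Y_cu_{ac}=v_{cd}\,y_d\,u_{ac}=-v_{cd}u_{ac}\,y_d=-(u_{ac}v_{cd})\,y_d=-y_a\qquad(\text{summed over }c,d). \tag{7}$$
Hence $S(Y_a)=S(y_c)S(v_{ac})=-Y_cu_{ac}=y_a$, and $S^2(y_a)=-S(Y_a)=-y_a$.

**Step 12 ($S^2$ on $x_a$).** This is where the trace enters. By (4),
$$X_cu_{ac}=v_{cd}\,x_d\,u_{ac}=v_{cd}\big(-u_{ac}x_d-u_{dc}y_a+\lambda u_{ac}y_d\big)=-x_a-2y_a+\lambda y_a,$$
because $\sum_{c,d}v_{cd}u_{dc}=\operatorname{tr}(vu)=2$. Using (7),
$$-S(X_a)=-S(x_c)u_{ac}=X_cu_{ac}-s\,Y_cu_{ac}=-x_a-(2-\lambda)y_a+sy_a .$$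
Also, $[s,y_a]=\beta y_a$ gives
$$S(sY_a)=S(Y_a)S(s)=-y_as=-sy_a+\beta y_a .$$
Adding, and recalling $\lambda+\beta=1$,
$$S^2(x_a)=-S(X_a)+S(sY_a)=-x_a-(2-\lambda-\beta)y_a=-x_a-y_a .$$

**Step 13 (infinite order).** We iterate. We have $S^4(y_a)=y_a$ and $S^4(x_a)=-S^2(x_a)-S^2(y_a)=x_a+y_a+y_a=x_a+2y_a$, so
$$S^{4m}(x_a)=x_a+2m\,y_a,\qquad S^{4m}(y_a)=y_a,\qquad S^{4m}|_H=\mathrm{id}\qquad(m\ge1). \tag{8}$$
By (3) and $\operatorname{char}k=0$, $2m\,y_a\ne0$, so $S^{4m}\ne\mathrm{id}$ for all $m\ge1$. If $S^r=\mathrm{id}$ with $r\ge1$, then $S^{4r}=\mathrm{id}$, a contradiction. This proves Theorem A. $\blacksquare$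

**Example (dropping $s$ when $\lambda=1$).** Here $\beta=0$, so $s$ is central and primitive, $\epsilon(s)=0$ and $S(s)=-s$. Hence $(s)$ is a Hopf ideal. The quotient $U_1/(s)$ of the algebra $U_\lambda$ at $\lambda=1$ is generated by $\mathcal O(GL_2)$ and $x_1,x_2,y_1,y_2$ with relations
$$\{u_{ab},y_l\}=0,\quad\{u_{ab},x_l\}=y_au_{lb}-y_lu_{ab},\quad\{y_a,y_b\}=0,\quad\{x_a,y_b\}=-y_ay_b,\quad\{x_a,x_b\}=0,$$
and $\Delta x_a=x_a\otimes1+u_{ac}\otimes x_c$, $\Delta y_a=y_a\otimes1+u_{ac}\otimes y_c$. Since $s$ is central of degree $0$, the degree-one part of the ideal is $V\otimes Hs$, so the degree-one part of the quotient is $V\otimes\mathcal O(GL_2)$. Again $S^{4m}(x_a)=x_a+2m\,y_a\neq x_a$. As a quotient of a noetherian affine PI algebra, $U_1/(s)$ is noetherian, affine and PI, and its antipode has infinite order.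

## 9. Conjugation by powers of the determinant

By (2), for every $j\in\mathbb Z$,
$$D^jx_aD^{-j}=x_a+j(2\lambda-1)\,y_a,\qquad D^jy_aD^{-j}=y_a,\qquad D^jhD^{-j}=h\quad(h\in H). \tag{9}$$

**Step 14 ("if" in Theorem B).** We match (8) with (9). Let $\lambda\in\mathbb Q\setminus\{\frac12\}$ and write $2\lambda-1=p/q$ with $p,q\in\mathbb Z$, $p\ne0$, $q>0$. Put $m=|p|\ge1$ and $j=2q\operatorname{sgn}(p)$. Then $j(2\lambda-1)=2|p|=2m$. So conjugation by $D^j$ and $S^{4m}$ are algebra automorphisms that agree on the generators $H,x_a,y_a$, and $S^{4m}$ is inner. For $\lambda=1$ we may take $p=q=1$, so $m=1$ and $j=2$: $S^4$ is conjugation by $D^2$, which is grouplike.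

**Step 15 (units of $H$).** For the converse we must know which units are possible in degree $0$. The polynomial $D=u_{22}u_{11}-u_{12}u_{21}$ has degree $1$ in $u_{11}$, with coefficients $u_{22}$ and $-u_{12}u_{21}$ coprime in $k[u_{12},u_{21},u_{22}]$. By Gauss's lemma it is irreducible in the UFD $R=k[u_{11},u_{12},u_{21},u_{22},s]$. If $f/D^i$ is a unit of $H=R[D^{-1}]$ with inverse $g/D^l$, then $fg=D^{i+l}$ in $R$, so $f$ is a scalar times a power of $D$. Hence every unit of $H$ is $cD^j$ with $c\in k^\times$, $j\in\mathbb Z$.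

**Step 16 ("only if").** We compare degree-one parts. Let $S^r$ be inner with $r\ge1$. Then $S^{4r}$ is inner too, say $wz=S^{4r}(z)w$ for all $z\in U$, with $w\in U$ a unit. Write $w=\sum_iw_i$ with $w_i\in U[i]$. The projection $\pi:U\to U[0]=H$ is a ring homomorphism, so $w_0=\pi(w)$ is a unit of $H$, and $w_0=cD^j$ by Step 15. The degree-one component of $wx_1=(x_1+2r\,y_1)w$ is $w_0x_1=(x_1+2r\,y_1)w_0$. By (9) this reads
$$c\,\big(x_1+j(2\lambda-1)y_1\big)D^j=c\,(x_1+2r\,y_1)D^j .$$
By (3), $U[1]$ is free over $H$ on the right, with $x_1,y_1$ among the basis elements. So $j(2\lambda-1)=2r$, which is nonzero in $k$. Therefore $j\ne0$, and $2\lambda-1=2r/j$ is a nonzero rational number, that is, $\lambda\in\mathbb Q\setminus\{\frac12\}$.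

For $\lambda=\frac12$ the determinant is central by (2), and no positive power of $S$ is inner. Since $U_{1/2}$ is noetherian, affine and PI by Theorem A, the hypothesis of finite global dimension in known result (ii) cannot be omitted. This proves Theorem B. $\blacksquare$

The counterexamples exist over every field of characteristic $0$; the argument used this in (8), through $2m\neq0$ for all $m\ge1$. Nothing is claimed here about fields of positive characteristic.
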